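# How many translates of $\Delta(A)$ cover a group: partitions of free groups and the bound $2^n$

## 1. Guessing $n$, or at least $2^n$

Let $G$ be an infinite group with identity $1$. For $A,B,F\subseteq G$ write $FB=\{fb: f\in F,\ b\in B\}$ and put
$$\Delta(A)=\{g\in G:\ |gA\cap A|=\infty\}.$$
(If $G$ is finite, every $\Delta(A)$ is empty, so finite groups are excluded.) For $S\subseteq G$ let $\operatorname{cov}(S)$ be the least size of a set $F$ with $FS=G$, and $\infty$ if no finite $F$ works.

Cut $G$ into $n$ cells, $G=A_1\cup\dots\cup A_n$. One cell should be "large", and then $\Delta(A_i)$ should cover $G$ with few translates. By a result of S. Slobodianiuk, some cell always has $\operatorname{cov}(\Delta(A_i))\le 2^{2^{n-1}-1}$. If $G$ is amenable, some cell has $\operatorname{cov}(\Delta(A_i))\le n$. Igor V. Protasov's "Combinatorial Derivation", arXiv:1210.0696 (2012), is the source of the following question: *given any partition $G=A_1\cup\dots\cup A_n$, do there exist $F$ and $A_i$ such that $G=F\Delta(A_i)$ and $|F|\le 2^n$?*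

The answer one would first guess is yes, perhaps even with $n$ in place of $2^n$. Let us test it.

**Residue classes.** Let $G=\mathbb Z$ and let the cells be the classes modulo $n$. If $n\mid g$ then $g+A_i=A_i$; otherwise $(g+A_i)\cap A_i=\varnothing$. So $\Delta(A_i)=n\mathbb Z$ and $\operatorname{cov}(\Delta(A_i))=n$ for every cell. Nothing below $n$ can hold in general.

**Amenable groups.** Recall that $G$ is amenable if there is a finitely additive, left-invariant probability measure $\mu$ on all subsets of $G$. If $G$ is infinite, points have measure $0$, so finite sets do too. Some cell $A$ has $\mu(A)\ge 1/n$. Choose a maximal $F$ such that the translates $fA$, $f\in F$, have pairwise finite intersections. Up to null sets they are disjoint, so $|F|\le n$. For any $g$, maximality (or $A$ being infinite, if $g\in F$) gives $f\in F$ with $gA\cap fA$ infinite, that is, $f^{-1}g\in\Delta(A)$. So $G=F\Delta(A)$.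

**One cell.** $\Delta(G)=G$, so one translate suffices.

**Two cells, any group.** Suppose $\Delta(A_1)\ne G$ and pick $h\notin\Delta(A_1)$. Then $hA_1\cap A_1$ is finite, so $hA_1$ lies in $A_2$ up to finitely many points, and $G$ is, up to finitely many points, $A_2\cup h^{-1}A_2$. If some $g$ were outside $\{1,h^{-1}\}\Delta(A_2)$, then $gA_2$ would meet both $A_2$ and $h^{-1}A_2$ in finite sets. So $A_2$ would be finite, and hence $G$ too, which is false. So $\operatorname{cov}(\Delta(A_1))=1$ or $\operatorname{cov}(\Delta(A_2))\le 2$.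

**Three cells.** The quoted bound is $2^{2^{2}-1}=8=2^3$. For $n=4$ it is $2^7=128$, far above $2^4=16$.

The evidence is good so far. The amenable proof, however, stops at one exact point in general: nothing bounds the number of almost disjoint translates. In the free group on $a,b$ let $A_1$ be the set of reduced words beginning with $a^{\pm1}$ and $A_2$ the rest (the identity and the words beginning with $b^{\pm1}$). The sets $b^iA_1$, $i\in\mathbb Z$, are pairwise disjoint, since an element of $b^iA_1$ is a reduced word starting with exactly the power $b^i$ followed by $a^{\pm1}$ (for $i=0$: starting with $a^{\pm1}$). Likewise the $a^iA_2$ are pairwise disjoint. So *both* cells have infinitely many disjoint translates. The two-cell argument still works here, with $h=b$. It is a different argument: it exchanges pieces of a cover. The right plan is to understand exactly what such exchanges can prove.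

Let $c(n)$ be the least $m$ such that for every infinite group $G$ and every partition $G=A_1\cup\dots\cup A_n$ some cell has $\operatorname{cov}(\Delta(A_i))\le m$. Put
$$\sigma_k(j)=\sum_{i=0}^{j}k^i,\qquad s(n)=\max_{1\le k\le n}\sigma_k(n-k).$$

**Theorem 1.** For $n\ge2$ the free group $G$ of countable rank has a partition into $n$ nonempty cells with $G\ne FA_iA_i^{-1}$ for all $i$ and all $F$ with $|F|\le s(n-1)$. Since $\Delta(A)\subseteq AA^{-1}$, also $G\ne F\Delta(A_i)$. For $n\ge10$, $s(n-1)\ge4^{n-5}\ge2^n$, so the answer to the question is negative.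

Here countable rank means free on $g_1,g_2,\dots$, and the inclusion holds because $gA\cap A\ne\varnothing$ gives $ga=b$ with $a,b\in A$, so $g=ba^{-1}$. We shall also see that the bound $2^n$ does hold for $n\le8$.

## 2. Covers recorded as vectors

Let $\mathbb N=\{0,1,2,\dots\}$ and $[n]=\{1,\dots,n\}$, let $e_1,\dots,e_n$ be the standard basis of $\mathbb N^n$, let $\mathbf 1=(1,\dots,1)$, and order $\mathbb N^n$ coordinatewise. Write $X\subseteq^*Y$ if $X\setminus Y$ is finite.

In the two-cell argument we began with the cover $A_1\cup A_2$, which uses one translate of each cell, and replaced the translate of $A_1$ by a further translate of $A_2$. Let us record only *how many* translates of each cell a cover uses. That cover has vector $(1,1)$, and after the exchange it has vector $(0,2)$. The rule of exchange is the following.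

**Definition.** Let $m\ge1$. A set $\mathcal N\subseteq\mathbb N^n$ is *$m$-closed* if

(a) $\mathcal N$ is up-closed;

(b) $\mathbf 1\in\mathcal N$;

(c) if $u,v\in\mathbb N^n$, $k\in[n]$, $u+e_k\in\mathcal N$ and $v+me_k\in\mathcal N$, then $u+v\in\mathcal N$.

It is *proper* if $0\notin\mathcal N$.

**Example 1.** For $n=1$ no proper $m$-closed set exists: $1\in\mathcal N$ by (b), $m\in\mathcal N$ by (a), and (c) with $u=v=0$ gives $0\in\mathcal N$.

**Example 2.** The set $\{s:\ s_1+\dots+s_n\ge n\}$ is proper and $m$-closed for $1\le m\le n-1$. For (c): the coordinates of $u$ sum to at least $n-1$ and those of $v$ to at least $n-m$, together at least $2n-1-m\ge n$. For $m=n$ it fails: take $k=1$, $u=(n-1)e_1$, $v=0$. Then $u+e_1$ and $v+ne_1$ are in the set, and $u+v=(n-1)e_1$ is not.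

**Proposition 1.** If $G$ is infinite and $G=A_1\cup\dots\cup A_n$ is a partition with $\operatorname{cov}(\Delta(A_i))>m\ge1$ for all $i$, then a proper $m$-closed set exists.

*Proof.* Let $\mathcal N$ be the set of all $s\in\mathbb N^n$ for which there are $F_i\subseteq G$ with $|F_i|\le s_i$ and $G\subseteq^*\bigcup_iF_iA_i$. Then (a) is clear, (b) holds with $F_i=\{1\}$, and $0\notin\mathcal N$ because $G$ is infinite.

For (c), let $(F_i)$ witness $u+e_k\in\mathcal N$ and let $(F_i')$ witness $v+me_k\in\mathcal N$. If $|F_k|\le u_k$, then $u\in\mathcal N$, so $u+v\in\mathcal N$. Otherwise $|F_k|=u_k+1$; pick $f_0\in F_k$. Since $|F_k'|\le v_k+m$, we can pick $F''\subseteq F_k'$ with $|F''|\le m$ and $|F_k'\setminus F''|\le v_k$. As $\operatorname{cov}(\Delta(A_k))>m$, there is $h\notin F''\Delta(A_k)$. For each $f\in F''$ we have $f^{-1}h\notin\Delta(A_k)$, so $f^{-1}hA_k\cap A_k$ is finite, and so is $hA_k\cap fA_k$. Hence $hA_k\cap F''A_k$ is finite. The second cover covers almost all of $hA_k$, and its part $F''A_k$ contributes only finitely many points. Multiplying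 by $f_0h^{-1}$ we get
$$f_0A_k\subseteq^*f_0h^{-1}\Big(\bigcup_{i\ne k}F_i'A_i\ \cup\ (F_k'\setminus F'')A_k\Big).$$
Replace $f_0A_k$ in the first cover by the right side. The new cover uses $F_i\cup f_0h^{-1}F_i'$ for $i\ne k$, of size at most $u_i+v_i$, and $(F_k\setminus\{f_0\})\cup f_0h^{-1}(F_k'\setminus F'')$ for cell $k$, of size at most $u_k+v_k$. So $u+v\in\mathcal N$. $\square$

The exchange argument therefore proves $c(n)\le m$ whenever every $m$-closed set contains $0$. Is this bookkeeping the whole truth? It is, and this is the surprising half: any proper $m$-closed set, however abstract, comes from some partition of a free group. That is Proposition 2 below, and with it we shall obtain the following.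

**Theorem 2.**

1. $s(n-1)+1\le c(n)\le s(n)$ for $n\ge2$. Hence $\ln c(n)=n\ln n-n\ln\ln n-n+o(n)$. Moreover $c(n)>\frac{k-1}{\mathrm e(n-k+1)}s(n)$ if $k$ attains the maximum in $s(n)$ and $2\le k\le n-1$; hence $s(n)/c(n)=O(\ln n)$.
2. $c(n)\le2^n$ for $n\le8$ and $c(n)>2^n$ for $n\ge10$. (The case $n=9$ is not decided here.)
3. $c(1),c(2),c(3),c(4)=1,2,3,5$. So the bound $n$ valid for amenable groups fails in general already for $n=4$.
4. $c(n)$ is the least $m\ge1$ such that every $m$-closed set contains $0$.

Here $\mathrm e$ is Euler's number.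

## 3. Every proper $m$-closed set comes from a partition of a free group

**Proposition 2.** If a proper $m$-closed $\mathcal N\subseteq\mathbb N^n$ exists, then the free group $G$ of countable rank has a partition into $n$ nonempty cells such that for all $i$ and all nonempty $F\subseteq G$ with $|F|\le m$ there is $g\in G$ with $gA_i\cap FA_i=\varnothing$. Then $g\notin FA_iA_i^{-1}\supseteq F\Delta(A_i)$, so $c(n)>m$.

The last sentence is immediate: $g=fab^{-1}$ with $f\in F$, $a,b\in A_i$ would give $gb=fa\in gA_i\cap FA_i$. (For $F=\varnothing$ nothing is needed.)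

The obvious plan is to dedicate one free generator to each pair $(i,F)$ and to color the subgroups $H_t=\langle g_1,\dots,g_t\rangle$ one after the other. The group $H_t$ is a tree of cosets of $H_{t-1}$, so one would color coset by coset. The hypothesis "$H_{t-1}$ has a good coloring" is too weak for this: once a coset is colored, the neighboring coset must have a good coloring in which a given color is *missing at prescribed points*, up to $m$ of them. So the induction hypothesis has to include prescribed demands of the form "avoid color $i$ on $E_i$", and the demands have to be a class that survives the induction. Suppose that a demand with size vector $s=u+v$ is split by an edge of the tree, $u$ on one side and $v$ on the other. To settle the edge we must forbid color $k$ either at one point on one side, or at up to $m$ points on the other. We need one of $u+e_k$, $v+me_k$ to be still affordable. If "affordable" means "not in $\mathcal N$", this is exactly the contrapositive of (c).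

*Proof.* Let $S=\mathbb N^n\setminus\mathcal N$. It is down-closed and contains $0$.

**Step 1: the constraints.** This step writes the desired property as a list of constraints on a coloring. Let $G$ be free on $g_1,g_2,\dots$ and $H_t=\langle g_1,\dots,g_t\rangle$, $H_0=\{1\}$. There are countably many pairs $(i,F)$ with $i\in[n]$ and $\varnothing\ne F\subseteq G$, $|F|\le m$. Enumerate them and give each in turn an index $t\ge1$, larger than all indices used so far, with $F\subseteq H_{t-1}$; this is possible since $F$ is finite and $G=\bigcup_tH_t$. Write $(i_t,F_t)$ for the pair with index $t$; for unused $t$ put $(i_t,F_t)=(1,\{1\})$. Call $\chi:H_t\to[n]$ *valid* if for all $\tau$ with $1\le\tau\le t$, all $x\in H_t$ and all $f\in F_\tau$: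
$$\text{not}\quad\chi(g_\tau^{-1}x)=\chi(f^{-1}x)=i_\tau.\tag{1}$$
If $\chi$ is valid and $h\in H_t$, then $y\mapsto\chi(yh)$ is valid, because its constraint at $x$ is the constraint of $\chi$ at $xh$.

For $E=(E_1,\dots,E_n)$ with finite $E_i$ let $|E|=(|E_1|,\dots,|E_n|)$. A coloring *avoids* $E$ if, for every $i$, no point of $E_i$ has color $i$. We prove by induction on $t$:

**Claim P(t).** If $E_1,\dots,E_n\subseteq H_t$ are finite and $|E|\in S$, then some valid coloring of $H_t$ avoids $E$.

**Step 2: P(0).** This starts the induction. There are no constraints and only one point. As $\mathbf 1\in\mathcal N$ and $\mathcal N$ is up-closed, $|E|\in S$ gives $|E|\not\ge\mathbf 1$. So some $E_i=\varnothing$; give the point color $i$.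

From now on let $t\ge1$, assume P(t−1), and write $H=H_{t-1}$, $g=g_t$, $K=H_t=H*\langle g\rangle$, $k=i_t$, $F=F_t\subseteq H$.

**Step 3: the tree of cosets.** This step shows that the cosets are arranged without cycles, so that leaves can be split off. Let $T$ be the graph whose vertices are the right cosets $Hx$ ($x\in K$), with one edge $\varepsilon_x$ for each $x\in K$, joining $Hg^{-1}x$ to $Hx$. We claim that $T$ is a tree.

Traversing an edge means moving from a point $y$ to $gy$ (along $\varepsilon_{gy}$) or to $g^{-1}y$ (along $\varepsilon_y$). Every element of $K$ is a product of elements of $H\cup\{g,g^{-1}\}$. Building it up from the right, starting at $1$, we stay in the coset when we multiply by an element of $H$ and traverse an edge when we multiply by $g^{\pm1}$. So $T$ is connected.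

Consider a path without backtracking, of length $l\ge1$, that leaves its first coset from the point $y_0$. It enters its last coset at
$$g^{\delta_l}h_{l-1}g^{\delta_{l-1}}\cdots h_1g^{\delta_1}y_0,\qquad h_j\in H,\ \delta_j=\pm1.$$
If $h_j=1$ then $\delta_{j+1}=\delta_j$, because otherwise the path would return along the edge just used. So the factor in front of $y_0$ becomes, after merging the powers of $g$ around each $h_j=1$, an alternating product of nontrivial elements of $H$ and nontrivial powers of $g$ that begins and ends with a power of $g$. By the normal form in free products it is not in $H$. So the last coset differs from $Hy_0$, and the path is not closed. Loops, double edges and longer cycles are all excluded.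

**Step 4: validity on the tree.** This step splits the constraints among vertices and edges of $T$. For $\tau<t$ both points $g_\tau^{-1}x$ and $f^{-1}x$ in (1) lie in $Hx$. For $\tau=t$ the point $g^{-1}x$ lies in $Hg^{-1}x$ and the set $F^{-1}x$ lies in $Hx$: these are the two ends of $\varepsilon_x$. Call a coloring $\chi$ of a coset $Hy$ valid if $h\mapsto\chi(hy)$ is valid on $H$. By right-translation invariance this does not depend on the representative $y$. So a coloring of $K$ is valid if and only if its restriction to each coset is valid and for each edge $\varepsilon_x$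

$$\text{color }k\text{ is missing at }g^{-1}x,\ \text{ or missing at all points of }F^{-1}x.\tag{2}$$

By P(t−1), transported by right translation, a single coset has a valid coloring avoiding any given $E$ in it with $|E|\in S$.

**Step 5: finite subtrees.** This is the heart of the proof. We show:

**Lemma 1.** Let $\Gamma\subseteq T$ be a finite subtree and let $E_1,\dots,E_n$ be finite subsets of the union of the vertices of $\Gamma$, with $s:=|E|\in S$. Then the vertices of $\Gamma$ have valid colorings that satisfy (2) for all edges of $\Gamma$ and avoid $E$.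

Induct on the number of vertices. For one vertex this is Step 4. Otherwise let $Q$ be a leaf of $\Gamma$, with edge $\varepsilon_x$. Of the two sets $\{g^{-1}x\}$ and $F^{-1}x$, let $Z$ be the one in $Q$ and $Z'$ the other. One of $|Z|,|Z'|$ is $1$ and the other is $|F|\le m$. Let $p$ be the size vector of $(E_i\cap Q)_i$; the part of $E$ outside $Q$ has size vector $s-p$.

Suppose that both $p+|Z|e_k$ and $(s-p)+|Z'|e_k$ were in $\mathcal N$. If $|Z|=1$, put $u=p$, $v=s-p$; otherwise $|Z'|=1$, and put $u=s-p$, $v=p$. Then $u+e_k\in\mathcal N$, and $v+me_k\in\mathcal N$ by (a). So $s=u+v\in\mathcal N$ by (c), a contradiction. Hence one of two cases holds.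

- $p+|Z|e_k\in S$. Color $\Gamma\setminus Q$ by induction, avoiding the part of $E$ outside $Q$; its vector $s-p\le s$ is in $S$. Color $Q$ avoiding $E\cap Q$ and also color $k$ on $Z$; the vector of this demand is at most $p+|Z|e_k$, so it is in $S$.
- $(s-p)+|Z'|e_k\in S$. Color $\Gamma\setminus Q$ by induction, avoiding the part of $E$ outside $Q$ and also color $k$ on $Z'$; again the vector is in $S$. Color $Q$ avoiding $E\cap Q$, which is possible since $p\le s$ is in $S$.

In both cases color $k$ is missing on one end of $\varepsilon_x$, so (2) holds for it. This proves Lemma 1.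

**Step 6: P(t) by compactness.** This passes from finite subtrees to all of $K$. Recall that $[n]^K$ with the product topology is compact, so a family of closed sets with the finite intersection property has a common point. The valid colorings of $K$ that avoid $E$ form an intersection of clopen sets, each given by an instance of (1) or by the color of one point of $E$. Given finitely many of these conditions, take a finite subtree $\Gamma$ of $T$ that contains the finitely many cosets involved and all cosets meeting $E$. If both ends of an edge are in $\Gamma$, the edge is in $\Gamma$, because $T$ is a tree. So the coloring of Lemma 1, continued arbitrarily outside $\Gamma$, satisfies the given conditions. By compactness P(t) holds.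

**Step 7: the partition.** Now we color $G$. Finitely many instances of (1) with $x\in G$ all live in some $H_t$, and P(t) with $E=\varnothing$ (allowed since $0\in S$) satisfies them. By compactness of $[n]^G$ some $\chi:G\to[n]$ satisfies all instances of (1) for all $\tau\ge1$. Let $A_i=\chi^{-1}(i)$. Let $(i,F)=(i_t,F_t)$ be any pair, and suppose $x=g_ta=fb$ with $a,b\in A_i$, $f\in F$. Then $g_t^{-1}x=a$ and $f^{-1}x=b$ both have color $i_t$, contrary to (1). So $g_tA_i\cap FA_i=\varnothing$.

**Step 8: nonempty cells.** If some cells are empty, fill each with a single element taken from an infinite cell. The reduced cell stays infinite and keeps the property, which passes to subsets. A singleton cell $B=\{b\}$ has the property too: choose $g\notin F$; then $gb\notin Fb$. $\square$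

**Proof of Theorem 2(4).** If a proper $m$-closed set exists, then $c(n)>m$ by Proposition 2. If none exists, then by Proposition 1 every partition of every infinite group has a cell with $\operatorname{cov}(\Delta(A_i))\le m$, so $c(n)\le m$. Since $c(n)\ge1$, this is Theorem 2(4). $\square$

## 4. Decreasing weights, and a negative answer

It remains to find proper $m$-closed sets with $m\ge2^n$. Example 2 is a half-space with equal weights and gives only $m\le n-1$. Unequal weights do not help directly. For $\{s:\sum w_is_i\ge|w|\}$, where $w_i>0$ and $|w|=\sum w_i$, adding the two inequalities $\sum w_iu_i\ge|w|-w_k$ and $\sum w_iv_i\ge|w|-mw_k$ gives the required $\sum w_i(u+v)_i\ge|w|$ only if $(m+1)w_k\le|w|$. Since this is needed for every $k$, summing over $k$ gives $m+1\le n$ again.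

The way out is to impose *all permutations* of one weighted inequality. To verify a given inequality for $u+v$, we may use a different one for $v+me_k$: the one in which $k$ has the smallest weight, so that $me_k$ contributes little. If consecutive weights differ by a factor of at most $\lambda$, moving $k$ to the end costs only a factor $\lambda$.

**Proposition 3.** Let $n=r+q$ with integers $r\ge1$, $q\ge0$, let $\lambda\ge1$ be real, and let $m\ge1$ be an integer with
$$m\le\lambda^q(r-\lambda)+\sum_{i=0}^{q-1}\lambda^i.\tag{3}$$
Then a proper $m$-closed set exists, so $c(n)>m$.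

*Proof.* Let $w_1=\dots=w_r=1$ and $w_{r+j}=\lambda^{-j}$ for $1\le j\le q$, so $|w|=r+\sum_{j=1}^q\lambda^{-j}$. Put
$$\mathcal N=\Big\{s:\ \sum_{i=1}^nw_is_{\sigma(i)}\ge|w|\ \text{ for all permutations }\sigma\text{ of }[n]\Big\}.$$
Since the weights are positive, (a) holds; (b) holds with equality; and $0\notin\mathcal N$ since $|w|>0$.

**Step 1: reduction of (c) to $v$.** Let $u+e_k,\ v+me_k\in\mathcal N$, fix $\sigma$, and let $\sigma(a)=k$. From $\sum_iw_iu_{\sigma(i)}+w_a\ge|w|$ we see that it suffices to show
$$\sum_iw_iv_{\sigma(i)}\ge w_a.\tag{4}$$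
If $v_k\ge1$, the term $i=a$ alone gives this. So let $v_k=0$.

**Step 2: moving $k$ to the end.** This step gets (4) from the cheapest inequality for $v+me_k$. Apply the condition for $v+me_k$ to the ordering $(\sigma(1),\dots,\sigma(a-1),\sigma(a+1),\dots,\sigma(n),k)$:
$$\sum_{i<a}w_iv_{\sigma(i)}+\sum_{i>a}w_{i-1}v_{\sigma(i)}+mw_n\ge|w|.$$
Multiply by $\lambda^{-1}$. We have $\lambda^{-1}w_i\le w_i$, and $\lambda^{-1}w_{i-1}\le w_i$ since the ratio $w_i/w_{i-1}$ is $1$ or $\lambda^{-1}$; and $w_n=\lambda^{-q}$. Hence
$$\sum_iw_iv_{\sigma(i)}\ \ge\ \lambda^{-1}|w|-m\lambda^{-q-1}\ \ge\ 1\ \ge\ w_a.$$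
The middle inequality says $m\le\lambda^q|w|-\lambda^{q+1}$. Since $\lambda^q|w|=r\lambda^q+\sum_{i=0}^{q-1}\lambda^i$, this is exactly (3). Proposition 2 gives $c(n)>m$. $\square$

**Proof of Theorem 1.** For $1\le k\le n-1$ take $\lambda=k$, $r=k+1$, $q=n-1-k$. The right side of (3) is $k^q+\sum_{i<q}k^i=\sigma_k(n-1-k)$. Choosing $k$ with $\sigma_k(n-1-k)=s(n-1)$ we get a proper $m$-closed set with $m=s(n-1)$, and Proposition 2 gives the partition. For $n\ge10$ take $k=4$ in the definition of $s(n-1)$: $s(n-1)\ge\sigma_4(n-5)\ge4^{n-5}=2^{2n-10}\ge2^n$. $\square$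

For $n=10$, for instance, the weights are $1,1,1,1,1,\frac14,\frac1{16},\frac1{64},\frac1{256},\frac1{1024}$, and (3) allows $m=1024+341=1365>1024=2^{10}$.

## 5. Relations, and the upper bound $c(n)\le s(n)$

Now we go the other way: for large $m$ we derive $0\in\mathcal N$ for every $m$-closed $\mathcal N$.

**Symmetry.** The set $\mathcal N'$ of all $s$ whose coordinate permutations all lie in $\mathcal N$ is again $m$-closed: (a) and (b) are clear, and if $u+e_k,\ v+me_k\in\mathcal N'$, then for each permutation $\pi$ of the coordinates, (c) for $\mathcal N$ applies to $\pi u,\pi v$ at the coordinate to which $\pi$ moves $k$, and gives $\pi(u+v)\in\mathcal N$. As $\mathcal N'\subseteq\mathcal N$, it is enough to show $0\in\mathcal N'$. So we assume that $\mathcal N$ is symmetric.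

**Definition.** For $0\le d\le n-1$ call $a\in\mathbb N^d$ a *relation* if $(a,0,\dots,0,m)\in\mathcal N$, with $n-1-d$ zeros.

A relation says what (c) may put in place of one unit of a coordinate. Relations may be permuted, increased, and padded by zeros up to length $n-1$. The vector $(1,\dots,1)\in\mathbb N^{n-1}$ is a relation, since $(1,\dots,1,m)\ge\mathbf 1$.

**Lemma 2.** Let $1\le z\le n-1$, $d=n-z$, and let $a^{(1)},\dots,a^{(z)}\in\mathbb N^d$ be relations. Then $b=(1,\dots,1)+\sum_ja^{(j)}$ satisfies $(b,0^z)\in\mathcal N$, and deleting from $b$ one entry that is $\le m$ gives a relation in $\mathbb N^{d-1}$. If the empty vector is a relation, then $0\in\mathcal N$.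

*Proof.* Start from $\mathbf 1\in\mathcal N$. For $j=1,\dots,z$ apply (c) at the coordinate $k=d+j$, where the current vector has entry $1$. Let $u$ be the current vector minus $e_k$ and $v=(a^{(j)},0^z)$. Then $v+me_k\in\mathcal N$ by symmetry, as $a^{(j)}$ is a relation and $n-1-d=z-1$. The result $u+v$ has $0$ at $k$ and has $a^{(j)}$ added to the first $d$ entries. After $z$ steps we have $(b,0^z)\in\mathcal N$.

If an entry of $b$ is $\le m$, raise it to $m$ by (a) and move it to the end by symmetry. The remaining $d-1$ entries, then $z=n-1-(d-1)$ zeros, then $m$, form a vector in $\mathcal N$; so these entries are a relation.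

If the empty vector is a relation, then $me_k\in\mathcal N$ for $k=n$. For $j=m,m-1,\dots,1$ apply (c) with $u=(j-1)e_k$ and $v=0$: from $je_k\in\mathcal N$ we get $(j-1)e_k\in\mathcal N$. At the end $0\in\mathcal N$. $\square$

**Example 3.** Let $n=3$, $m=3$. With $z=1$, the relation $(1,1)$ gives $b=(2,2)$, so $(2)$ is a relation. With $z=1$ and $(0,2)$, $b=(1,3)$; deleting $3$ we get the relation $(1)$. With $z=2$ and $(1)$ twice, $b=(3)$; deleting it gives the empty relation. So every $3$-closed set in $\mathbb N^3$ contains $0$, and $c(3)\le3$.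

The general procedure works for $z=1,2,\dots,n-1$ in turn. In stage $z$ it uses the relation just found $z$ times, and repeats until the list is as small as it gets.

**Lemma 3.** For $0\le z\le n-1$ put
$$\rho_z=(\sigma_z(0),\sigma_z(1),\dots,\sigma_z(n-z-2))\in\mathbb N^{n-z-1}\qquad(\text{with }0^0=1).$$
If $z\ge1$, $\rho_{z-1}$ is a relation and $m\ge\sigma_z(n-z)$, then $\rho_z$ is a relation.

*Proof.* We use Lemma 2 with $d=n-z$ and the identity $1+z\sigma_z(j)=\sigma_z(j+1)$.

**Step 1: the first list.** The relation $\rho_{z-1}=(\sigma_{z-1}(0),\dots,\sigma_{z-1}(n-z-1))$ has length $n-z$. Since $\sigma_{z-1}(j)\le\sigma_z(j)$, also $(\sigma_z(0),\dots,\sigma_z(n-z-1))$ is a relation. Using $z$ copies of it, Lemma 2 gives $b_0=(\sigma_z(1),\dots,\sigma_z(n-z))$.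

**Step 2: moving the gap.** Let $b_t$ be the list $\sigma_z(0),\dots,\sigma_z(n-z)$ with $\sigma_z(t)$ omitted; it has length $n-z$, and $b_0$ is as in Step 1. Suppose we have $(b_t,0^z)\in\mathcal N$ with $t<n-z$. Delete the largest entry $\sigma_z(n-z)\le m$. What remains is a relation: $\sigma_z(0),\dots,\sigma_z(n-z-1)$ without $\sigma_z(t)$. Put a $0$ in front and use $z$ copies. The entry $0$ becomes $1=\sigma_z(0)$, and each $\sigma_z(j)$ becomes $\sigma_z(j+1)$. So Lemma 2 gives exactly $b_{t+1}$.

**Step 3: the end of the stage.** We reach $b_{n-z}=(\sigma_z(0),\dots,\sigma_z(n-z-1))$. Deleting its largest entry, which is $\le m$, leaves $\rho_z$. $\square$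

**Proof of $s(n-1)+1\le c(n)\le s(n)$.** Let $m\ge s(n)$. The relation $(1,\dots,1)\in\mathbb N^{n-1}$ is $\rho_0$, since $\sigma_0(j)=1$. For $z=1,\dots,n-1$ we have $m\ge\sigma_z(n-z)$, so Lemma 3 makes $\rho_1,\dots,\rho_{n-1}$ relations. The last one is the empty vector (for $n=1$ already $\rho_0$ is), so $0\in\mathcal N$ by Lemma 2. By Theorem 2(4), $c(n)\le s(n)$ for all $n\ge1$. For $n\ge2$, Theorem 1 gives $c(n)>s(n-1)$. $\square$

## 6. The bound $2^n$ for $n\le8$

**Proof of Theorem 2(2).** For $n\ge10$ we have $c(n)>s(n-1)\ge2^n$ by Theorem 1. One computes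
$$s(1),\dots,s(7)=1,\,2,\,3,\,7,\,15,\,40,\,121,$$
attained for instance by $\sigma_1(0)$, $\sigma_1(1)$, $\sigma_1(2)$, $\sigma_2(2)$, $\sigma_2(3)$, $\sigma_3(3)$, $\sigma_3(4)$. Each is at most $2^n$, so $c(n)\le s(n)\le2^n$ for $n\le7$.

For $n=8$, $s(8)=\sigma_3(5)=364$ exceeds $256$. We show $c(8)\le248$. Let $m=248$ and let $\mathcal N\subseteq\mathbb N^8$ be $m$-closed and symmetric. Lemma 3 works for all stages except $z=3$ and $z=4$, which need $364$ and $\sigma_4(4)=341$. In those two we stop the growth by mixing in the shorter old relation. Below, $1$ stands for the all-one vector.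

**Step 1: stages $z=1,2$.** They need $\sigma_1(7)=8$ and $\sigma_2(6)=127$. So $\rho_2=(1,3,7,15,31)=:O$ is a relation.

**Step 2: stage $z=3$, where $d=5$.** The aim is the relation $\rho_3=(1,4,13,40)$. Each line gives a vector $b$ by Lemma 2 from three relations; its last entry, at most $229$, is deleted, and the rest is the relation $R_i\in\mathbb N^4$, where $i$ is the number of the line. Later $R_i$ is used in the padded form $(0,R_i)$, for which we write simply $R_i$.

1. $1+3O=(4,10,22,46,94)$
2. $1+3R_1=(1,13,31,67,139)$
3. $1+3R_2=(1,4,40,94,202)$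
4. $1+2R_3+O=(2,6,16,96,220)$
5. $1+2R_4+O=(2,8,20,48,224)$
6. $1+3R_5=(1,7,25,61,145)$
7. $1+3R_6=(1,4,22,76,184)$
8. $1+3R_7=(1,4,13,67,229)$
9. $1+3R_8=(1,4,13,40,202)$

For example, line 4 is $1+2(0,1,4,40,94)+(1,3,7,15,31)$. So $R_9=(1,4,13,40)=\rho_3$ is a relation.

**Step 3: stage $z=4$, where $d=4$.** The aim is $\rho_4=(1,5,21)$. Put $O'=(1,4,13,40)$. The last entries, at most $248$, are deleted; this gives relations $T_i\in\mathbb N^3$, used as $(0,T_i)$ with the same convention.

1. $1+4O'=(5,17,53,161)$
2. $1+4T_1=(1,21,69,213)$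
3. $1+3T_2+O'=(2,8,77,248)$
4. $1+2T_3+2O'=(3,13,43,235)$
5. $1+4T_4=(1,13,53,173)$
6. $1+4T_5=(1,5,53,213)$
7. $1+4T_6=(1,5,21,213)$

So $T_7=(1,5,21)=\rho_4$ is a relation.

**Step 4: stages $z=5,6,7$.** By Lemma 3 they need only $\sigma_5(3)=156$, $\sigma_6(2)=43$, $\sigma_7(1)=8$. So $\rho_7$, the empty vector, is a relation, and $0\in\mathcal N$. By Theorem 2(4), $c(8)\le248\le2^8$. $\square$

## 7. The size of $c(n)$

**Proof of Theorem 2(1).** The bounds $s(n-1)+1\le c(n)\le s(n)$ were proved in Section 5.

**Step 1: from $c(n)$ to a function of one variable.** For $k\le n-1$ we have $\sigma_k(n-k)=1+k\sigma_k(n-1-k)$, and $\sigma_n(0)=1$. So for $n\ge2$, $s(n)\le1+(n-1)s(n-1)\le n\,s(n-1)$. With $s(n-1)<c(n)\le s(n)$ this gives $\ln c(n)=\ln s(n)+O(\ln n)$. Moreover $k^{n-k}\le\sigma_k(n-k)\le(n-k+1)k^{n-k}$, so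
$$\max_kk^{n-k}\le s(n)\le n\max_kk^{n-k}.$$
So $\ln c(n)=\max_{1\le k\le n}f(k)+O(\ln n)$, where $f(x)=(n-x)\ln x$ and $k$ runs over integers.

**Step 2: the maximum of $f$.** We have $f'(x)=\frac nx-1-\ln x$ and $f''(x)<0$, so $f$ is concave on $[1,n]$ with its maximum at the $x_0$ satisfying $x_0(1+\ln x_0)=n$. Let $k=\lfloor x_0\rfloor\ge x_0/2$. By concavity
$$f(x_0)-f(k)\le f'(k)(x_0-k)\le\frac nk\le\frac{2n}{x_0}=2(1+\ln x_0)=O(\ln n),$$
so rounding costs $O(\ln n)$. Clearly $x_0\to\infty$. Taking logarithms, $\ln x_0+\ln(1+\ln x_0)=\ln n$, hence $1+\ln x_0\sim\ln n$, so $\ln(1+\ln x_0)=\ln\ln n+o(1)$ and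
$$\ln x_0=\ln n-\ln\ln n+o(1).$$
Also $x_0=n/(1+\ln x_0)=o(n)$, so $x_0\ln x_0=n-x_0=n+o(n)$. Therefore
$$f(x_0)=n\ln x_0-x_0\ln x_0=n\ln n-n\ln\ln n-n+o(n),$$
which is the asymptotic formula for $\ln c(n)$.

**Step 3: the sharper lower bound.** Here we use Proposition 3 with a non-integer $\lambda$. Let $k$ attain $s(n)$, $2\le k\le n-1$. Take $r=k$, $q=n-k\ge1$, $\lambda=\frac{kq}{q+1}$; then $\lambda\ge1$ since $k\ge2$ and $\frac q{q+1}\ge\frac12$. As $r-\lambda=\frac k{q+1}$ and $\big(\frac q{q+1}\big)^q=(1+\frac1q)^{-q}\ge\frac1{\mathrm e}$,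
$$\lambda^q(r-\lambda)=k^q\Big(\frac q{q+1}\Big)^q\frac k{q+1}\ \ge\ \frac{k^{q+1}}{\mathrm e(q+1)}\ >\ \frac{(k-1)s(n)}{\mathrm e(q+1)},$$
the last because $s(n)=\sigma_k(q)=(k^{q+1}-1)/(k-1)$. Let $m=\lfloor\lambda^q(r-\lambda)\rfloor$. If $m\ge1$, it satisfies (3), and Proposition 3 gives $c(n)\ge m+1$; if $m=0$, this is trivial. So $c(n)\ge m+1>\lambda^q(r-\lambda)>\frac{k-1}{\mathrm e(n-k+1)}s(n)$.

**Step 4: where the maximizer lies.** We show that for large $n$ a maximizer $k$ satisfies $\frac n{2\ln n}\le k\le n-1$. For $k\ge2$ we have $\sigma_k(n-k)\le\frac k{k-1}k^{n-k}\le2k^{n-k}$. For fixed $\theta>0$ and $x=\theta n/\ln n$,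
$$f(x)=\Big(n-\frac{\theta n}{\ln n}\Big)(\ln n-\ln\ln n+\ln\theta)=n\ln n-n\ln\ln n+(\ln\theta-\theta)n+o(n).$$
For $\theta=\frac12$ we have $\ln\theta-\theta<-1.19$, so $f(x)\le f(x_0)-0.19n+o(n)$. Since $x_0\sim n/\ln n$, this $x$ is below $x_0$ for large $n$. As $f$ is concave, it is increasing on $[1,x_0]$, so the same bound holds for all smaller $x$. So for integers $2\le k<\frac n{2\ln n}$ we have $\ln\sigma_k(n-k)\le\ln2+f(x_0)-0.19n+o(n)$, while $\ln s(n)\ge f(x_0)-O(\ln n)$; such $k$ is not a maximizer for large $n$. Nor are $k=1$ and $k=n$, which give only $\sigma_1(n-1)=n$ and $\sigma_n(0)=1$.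

For large $n$, Step 3 now applies and gives
$$\frac{s(n)}{c(n)}<\frac{\mathrm e(n-k+1)}{k-1}\le\frac{\mathrm en}{\frac n{2\ln n}-1}=O(\ln n).\qquad\square$$

## 8. The values $c(1),\dots,c(4)$

**Proof of Theorem 2(3).** Since $1\le c(1)\le s(1)=1$, $c(1)=1$. From $s(1),s(2),s(3)=1,2,3$ and $s(n-1)<c(n)\le s(n)$ we get $c(2)=2$ and $c(3)=3$. For $n=4$ these bounds only give $4\le c(4)\le7$; we show $c(4)=5$.

**Step 1: $c(4)\le5$.** Let $m=5$, $n=4$, and let $\mathcal N$ be $m$-closed and symmetric. Start from the relation $(1,1,1)$ and apply Lemma 2. Each line shows $b$ and, after the arrow, the relation left when the last entry (at most $5$) is deleted.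

- $z=1$: $1+(1,1,1)=(2,2,2)\to(2,2)$
- $z=1$: $1+(0,2,2)=(1,3,3)\to(1,3)$
- $z=1$: $1+(0,1,3)=(1,2,4)\to(1,2)$
- $z=2$: $1+2(1,2)=(3,5)\to(3)$
- $z=1$: $1+(0,0,3)=(1,1,4)\to(1,1)$
- $z=2$: $1+(1,1)+(0,3)=(2,5)\to(2)$
- $z=2$: $1+2(0,2)=(1,5)\to(1)$
- $z=3$: $1+3\cdot(1)=(4)\to$ the empty vector

So $0\in\mathcal N$ and $c(4)\le5$.

**Step 2: a proper $4$-closed set in $\mathbb N^4$.** To get $c(4)\ge5$, let $\mathcal N$ consist of all vectors above a permutation of one of
$$(1,1,1,1),\ (0,2,2,2),\ (0,1,2,3),\ (0,0,4,4),\ (0,0,0,5).\tag{5}$$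
Conditions (a), (b) and $0\notin\mathcal N$ are clear. Let $u+e_k\in\mathcal N$ and $v+4e_k\in\mathcal N$; we need $u+v\in\mathcal N$. If $v_k\ge1$, then $u+v\ge u+e_k$. So let $v_k=0$.

**Step 3: the possible $v$ and $u$.** This step reduces (c) to finitely many sums. Since $v_k+4=4$, the entries of $v$ off $k$ are above a vector obtained from a listed one by deleting an entry $\le4$. The results are $(1,1,1)$ from the first; $(2,2,2)$, $(0,2,2)$ from the second; $(1,2,3)$, $(0,2,3)$, $(0,1,3)$, $(0,1,2)$ from the third; $(0,4,4)$, $(0,0,4)$ from the fourth; $(0,0,5)$ from the fifth. Each is above one of $(1,1,1)$, $(0,1,2)$, $(0,0,4)$. As $\mathcal N$ is up-closed, we may assume that $v$ off $k$ *is* a permutation of one of these three. Likewise $u+e_k\ge\mu$ for some permutation $\mu$ of a listed vector. If $\mu_k=0$, then $u\ge\mu$ and we are done. Otherwise we may assume $u=\mu-e_k$.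

**Step 4: the sums.** Write $u$ as $(\mu_k-1;\text{rest})$ and add each $v$ to the rest. Entries of the rest that are equal are interchangeable, so only one of two symmetric results is displayed.

- $(0;1,1,1)$ gives $(0;2,2,2)$, $(0;1,2,3)$, $(0;1,1,5)$.
- $(1;0,2,2)$: if $v$ is nonzero at the entry $0$, the sum is $\ge\mathbf 1$. Otherwise it is $(1;0,3,4)$ or $(1;0,6,2)$.
- $(0;0,2,3)$: adding $(1,1,1)$ gives $(0;1,3,4)$. Permutations of $(0,1,2)$ give $(0;0,3,5)$, $(0;0,4,4)$, $(0;1,2,5)$, $(0;1,4,3)$, $(0;2,2,4)$, $(0;2,3,3)$. Permutations of $(0,0,4)$ give $(0;4,2,3)$, $(0;0,6,3)$, $(0;0,2,7)$.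
- $(1;0,1,3)$: if $v$ is nonzero at the entry $0$, the sum is $\ge\mathbf 1$. Otherwise it is $(1;0,2,5)$, $(1;0,3,4)$, $(1;0,1,7)$ or $(1;0,5,3)$.
- $(2;0,1,2)$: if $v$ is nonzero at the entry $0$, the sum is $\ge\mathbf 1$. Otherwise it is $(2;0,2,4)$, $(2;0,3,3)$, $(2;0,5,2)$ or $(2;0,1,6)$.
- $(3;0,0,4)$: if $v$ is nonzero at both zeros, the sum is $\ge\mathbf 1$. The remaining permutations of $(0,1,2)$ are nonzero at the entry $4$, so some entry of the sum is $\ge5$. Permutations of $(0,0,4)$ give $(3;4,0,4)$ or $(3;0,0,8)$.
- $(4;0,0,0)$ gives $(4;1,1,1)$, $(4;0,1,2)$, $(4;0,0,4)$.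

Every vector displayed is above a permutation of a vector in (5). Indeed, those with an entry $\ge5$ are above $(0,0,0,5)$. Those without such an entry, apart from $(4;1,1,1)\ge\mathbf 1$, sort as follows:

- above $(0,2,2,2)$: $(0;2,2,2)$, $(0;2,2,4)$, $(0;2,3,3)$, $(0;4,2,3)$, $(2;0,2,4)$, $(2;0,3,3)$;
- above $(0,1,2,3)$: $(0;1,2,3)$, $(1;0,3,4)$, $(0;1,3,4)$, $(0;1,4,3)$, $(4;0,1,2)$;
- above $(0,0,4,4)$: $(0;0,4,4)$, $(3;4,0,4)$, $(4;0,0,4)$.

So $\mathcal N$ is a proper $4$-closed set, and $c(4)\ge5$ by Proposition 2. $\square$
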